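
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}

\title{Two Ricci curvature conditions do not imply area-extremality:\\ a homogeneous counterexample}


\begin{abstract}
A Riemannian metric $g$ on a closed manifold is area-extremal if no metric that is at least as large as $g$ on $2$-vectors has scalar curvature at least that of $g$ everywhere and larger somewhere. Goette and Semmelmann asked whether the pointwise conditions $\rho>0$ and $2\rho-\kappa<0$ on the Ricci curvature $\rho$ and the scalar curvature $\kappa$ imply area-extremality. We show that they do not: on the $8$-dimensional flag manifold $SO(5)/(SO(2)\times SO(2))$ there are two homogeneous metrics $g\le\bar g$ such that $g$ satisfies both conditions and $\bar g$ has larger scalar curvature. Counterexamples exist in every dimension $n\ge 8$ and form sets with nonempty $C^2$-interior. On the other hand, the corresponding statement for metrics $C^2$-close to $g$ is true, and for homogeneous metrics the weak forms of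 the two conditions are necessary.
\end{abstract}

\section{The question and the results}

Let $M$ be a closed manifold (compact, without boundary) and $g$ a Riemannian metric on $M$, with Ricci curvature $\rho$ and scalar curvature $\kappa$. Let
\[
\mathcal M(g)=\bigl\{\,\bar g \bigm| |v\wedge w|_{\bar g}\ge |v\wedge w|_g\ \text{ for all } v,w\in T_pM,\ p\in M\,\bigr\}
\]
be the set of Riemannian metrics on $M$ that are at least as large as $g$ on $2$-vectors, that is, for which every infinitesimal area is at least as large as for $g$. We write $\bar\kappa$ for the scalar curvature of $\bar g$. The metric $g$ is called \emph{area-extremal} if, for every $\bar g\in\mathcal M(g)$, the inequality $\bar\kappa\ge\kappa$ on all of $M$ implies $\bar\kappa=\kappa$. In other words, if no area is decreased, then scalar curvature cannot be gained somewhere without being lost elsewhere.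

Two pointwise conditions on $g$ enter. We write $\rho>0$ if the symmetric bilinear form $\rho$ is positive definite at every point, and $2\rho-\kappa<0$ if $2\rho-\kappa g$ is negative definite at every point. The following was asked by Goette and Semmelmann \cite{GS}.

\begin{question}
Are all Riemannian metrics $g$ on closed manifolds with $\rho>0$ and $2\rho-\kappa<0$ area-extremal?
\end{question}

For K\"ahler metrics the answer is affirmative; this is quoted in \cite{GS}.

\paragraph{Why one would guess ``yes''.}
For a small change $h=\bar g-g$ of the metric, the first variation of scalar curvature is $-\langle\rho,h\rangle$ plus terms that integrate to zero (formula \eqref{eq:var} below). If $h$ is positive semidefinite and nonzero and $\rho>0$, then $-\langle\rho,h\rangle$ is negative somewhere and positive nowhere, so to first order scalar curvature is lost on average. But the area condition does not force $h\ge0$. One direction $e_1$ may shrink, say to first order by $h(e_1,e_1)=-\mu$, provided that all perpendicular directions grow by at least $\mu$. If they grow by exactly $\mu$,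 then
\[
-\langle\rho,h\rangle=\mu\,\rho(e_1,e_1)-\mu\bigl(\kappa-\rho(e_1,e_1)\bigr)=\mu\bigl(2\rho(e_1,e_1)-\kappa\bigr)
\]
for a unit vector $e_1$, and this is negative precisely when $2\rho-\kappa g$ is negative on $e_1$. So under the two conditions every nonzero infinitesimal change allowed by the area condition costs scalar curvature on average. The next two theorems are precise statements of this kind.

\begin{theorem}[The local version holds]\label{thm:local}
Let $(M,g)$ be closed with $\rho>0$ and $2\rho-\kappa<0$. There is $\varepsilon>0$ such that, if $\bar g\in\mathcal M(g)$, $\|\bar g-g\|_{C^2}<\varepsilon$ and $\int_M(\bar\kappa-\kappa)\,dv_g\ge0$ (in particular if $\bar\kappa\ge\kappa$), then $\bar g=g$.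
\end{theorem}

\begin{theorem}[Necessity of the weak conditions]\label{thm:necessary}
If a homogeneous metric $g$ on a closed manifold is area-extremal, then $\rho\ge0$ and $2\rho-\kappa g\le0$.
\end{theorem}

The question is therefore whether an infinitesimal condition at $g$ controls competitors $\bar g$ far away from $g$. It does not.

\begin{theorem}[Counterexample]\label{thm:main}
On the closed $8$-manifold $M=SO(5)/(SO(2)\times SO(2))$ there are homogeneous metrics $g$ and $\bar g$ such that $g$ satisfies $\rho>0$ and $2\rho-\kappa<0$, such that $\bar g\ge g$ as quadratic forms (so $\bar g\in\mathcal M(g)$), and such that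
\[
\kappa=\frac{41429}{41580}<1<\frac{12697}{12600}=\bar\kappa .
\]
In particular $g$ is not area-extremal.
\end{theorem}

\begin{theorem}[All dimensions $\ge 8$, open sets]\label{thm:open}
For every $n\ge8$ there are a closed $n$-manifold $N$, a metric $\bar g$ on $N$, and a nonempty $C^2$-open set $\mathcal U$ of metrics on $N$ such that every $g'\in\mathcal U$ satisfies $\rho>0$ and $2\rho-\kappa<0$, while $\bar g>g'$ as quadratic forms and $\bar\kappa>\kappa_{g'}$ everywhere. In particular no $g'\in\mathcal U$ is area-extremal, even if only competitors $\bar g\ge g'$ are admitted.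
\end{theorem}

We make no claim about counterexamples in dimensions $3\le n\le7$. In dimensions $1$ and $2$ the two conditions never hold together: if $n=1$ then $\rho=0$, and if $n=2$ then $2\rho=\kappa g$.

\paragraph{The idea.}
Some homogeneous spaces $G/H$ have a tangent representation that splits into a few pairwise inequivalent irreducible modules. An invariant metric then has one positive scale per module, and $\kappa$ is an explicit function of these scales. The condition $\rho>0$ says that all partial derivatives of this function are negative at the point $g$. It does not say that they stay negative as the scales grow: enlarging one module may reverse the sign of the effect of enlarging another. So $\kappa$ may be larger at a point all of whose coordinates are at least those of $g$. We choose a space with four modules, all of dimension $2$, because then the second condition $2\rho-\kappa<0$ follows from the first. Section~\ref{sec:flag} computes $\kappa$, shows this change of sign when two scales move, and proves Theorem~\ref{thm:main}. Sections \ref{sec:open}, \ref{sec:local} and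 \ref{sec:necessary} prove Theorems \ref{thm:open}, \ref{thm:local} and \ref{thm:necessary}.

\section{Preliminaries}

For a subbundle $E$ of $TM$, or an isotropy module $E$ of a homogeneous space, $g|_E$ also denotes the symmetric $2$-tensor that equals $g$ on $E$ and vanishes if one argument lies in $E^\perp$.

\begin{lemma}\label{lem:area}
Let $\sigma_1,\dots,\sigma_n$ be the eigenvalues of $\bar g$ with respect to $g$ at a point. Then $\bar g\in\mathcal M(g)$ if and only if $\sigma_i\sigma_j\ge1$ for all $i\ne j$, at every point. In particular $\bar g\ge g$ implies $\bar g\in\mathcal M(g)$.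
\end{lemma}

\begin{proof}
Let $(e_i)$ be a $g$-orthonormal basis that diagonalizes $\bar g$. The $2$-vectors $e_i\wedge e_j$, $i<j$, are orthonormal for $g$ and orthogonal for $\bar g$, with $|e_i\wedge e_j|_{\bar g}^2=\sigma_i\sigma_j$. So $|\omega|_{\bar g}^2=\sum_{i<j}\sigma_i\sigma_jc_{ij}^2$ for $\omega=\sum_{i<j}c_{ij}\,e_i\wedge e_j$. If all $\sigma_i\sigma_j\ge1$, this is at least $|\omega|_g^2$; conversely, test with $\omega=e_i\wedge e_j$.
\end{proof}

We use two textbook formulas. The first is the variation of scalar curvature \cite[Thm.~1.174]{Besse}: for a symmetric $2$-tensor $h$,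
\begin{equation}\label{eq:var}
D\kappa_g(h)=-\Delta(\operatorname{tr}_gh)+\operatorname{div}\operatorname{div}h-\langle\rho,h\rangle,\qquad \Delta=\operatorname{tr}\nabla^2 .
\end{equation}
The second is the scalar curvature of a homogeneous metric \cite[Cor.~7.39]{Besse}. Let $G$ be a compact Lie group, $H$ a closed subgroup, and $\mathfrak g=\mathfrak h\oplus\mathfrak m$ an $\mathrm{Ad}(H)$-invariant splitting, so that $G$-invariant metrics on $G/H$ correspond to $\mathrm{Ad}(H)$-invariant inner products on $\mathfrak m\cong T_{eH}(G/H)$. If $(X_i)$ is an orthonormal basis of $\mathfrak m$ and $B$ is the Killing form of $\mathfrak g$, then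
\begin{equation}\label{eq:scal}
\kappa=-\tfrac14\sum_{i,j}\bigl|[X_i,X_j]_{\mathfrak m}\bigr|^2-\tfrac12\sum_iB(X_i,X_i).
\end{equation}

\begin{lemma}\label{lem:homvar}
If $g$ and $h$ are invariant under a group acting transitively on a closed manifold, then $D\kappa_g(h)=-\langle\rho,h\rangle$.
\end{lemma}

\begin{proof}
The function $\operatorname{tr}_gh$ is invariant, hence constant, and its Laplacian vanishes. The function $\operatorname{div}\operatorname{div}h$ is also invariant, hence constant; being a divergence it has integral $0$, so it is zero. Now use \eqref{eq:var}.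
\end{proof}

Consequently the Ricci curvature of an invariant metric can be read off from the scalar curvature function on the space of invariant metrics. This saves a separate computation below.

\section{The flag manifold $SO(5)/(SO(2)\times SO(2))$}\label{sec:flag}

\subsection{The isotropy modules and their brackets}

Let $E_{ab}=e_ae_b^T-e_be_a^T\in\mathfrak{so}(5)$. Then $E_{ba}=-E_{ab}$, $[E_{ab},E_{bc}]=E_{ac}$ for distinct $a,b,c$, and $[E_{ab},E_{cd}]=0$ for disjoint pairs. For the inner product $Q(X,Y)=-\frac12\operatorname{tr}XY$ the $E_{ab}$ with $a<b$ are orthonormal, and the Killing form is $B(X,Y)=3\operatorname{tr}XY=-6\,Q(X,Y)$. Let $T=SO(2)\times SO(2)$, with Lie algebra $\mathfrak h$ spanned by $E_{12}$ and $E_{34}$. Its $Q$-orthogonal complement is $\mathfrak m=V_1\oplus V_2\oplus P\oplus R$, with $Q$-orthonormal bases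
\[
\begin{aligned}
V_1&:\ v_1=E_{15},\ v_2=E_{25};& P&:\ p_1=\tfrac1{\sqrt2}(E_{13}-E_{24}),\ p_2=\tfrac1{\sqrt2}(E_{14}+E_{23});\\
V_2&:\ w_1=E_{35},\ w_2=E_{45};& R&:\ q_1=\tfrac1{\sqrt2}(E_{13}+E_{24}),\ q_2=\tfrac1{\sqrt2}(E_{14}-E_{23}).
\end{aligned}
\]
The commutation rules give the action of $\mathfrak h$:
\[
\begin{aligned}
\operatorname{ad}E_{12}&:\quad v_1\mapsto-v_2,\ v_2\mapsto v_1;\quad w_j\mapsto0;\quad p_1\mapsto-p_2,\ p_2\mapsto p_1;\quad q_1\mapsto q_2,\ q_2\mapsto-q_1;\\
\operatorname{ad}E_{34}&:\quad v_j\mapsto0;\quad w_1\mapsto-w_2,\ w_2\mapsto w_1;\quad p_1\mapsto-p_2,\ p_2\mapsto p_1;\quad q_1\mapsto-q_2,\ q_2\mapsto q_1.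
\end{aligned}
\]
For instance, $[E_{12},E_{13}]=-E_{23}$ and $[E_{12},E_{24}]=E_{14}$ give $[E_{12},p_1]=\frac1{\sqrt2}(-E_{23}-E_{14})=-p_2$. So $T$ acts on each of the four planes by rotations; over $\mathbb C$ the weights are
\[
V_1:\pm(1,0),\qquad V_2:\pm(0,1),\qquad P:\pm(1,1),\qquad R:\pm(1,-1),
\]
where the two entries record, up to the factor $\sqrt{-1}$, the action of $E_{12}$ and of $E_{34}$. The four modules are irreducible over $\mathbb R$ and pairwise inequivalent.

Brackets add weights, and the weights of $\mathfrak g\otimes\mathbb C$ are the eight above and $(0,0)$, the latter with weight space $\mathfrak h\otimes\mathbb C$. Hence: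
\begin{itemize}
\item $[e,e]\subset\mathfrak h$ for each module $e\in\{V_1,V_2,P,R\}$, because twice a weight of $e$ is not a weight;
\item $[P,R]=0$, because $(1,1)\pm(1,-1)$ equals $(2,0)$ or $(0,2)$, and neither these nor their negatives are weights.
\end{itemize}
The form $Q([X,Y],Z)$ is totally skew, since $Q$ is $\mathrm{ad}$-invariant. By the first point it vanishes on $\mathfrak m$ if two of its arguments lie in the same module, and by the second if one argument lies in $P$ and another in $R$. Only the triples $(V_1,V_2,P)$ and $(V_1,V_2,R)$ remain. For them $[E_{a5},E_{c5}]=-E_{ac}$ gives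
\[
\begin{aligned}
[v_1,w_1]&=-E_{13}=-\tfrac1{\sqrt2}(p_1+q_1),& [v_1,w_2]&=-E_{14}=-\tfrac1{\sqrt2}(p_2+q_2),\\
[v_2,w_1]&=-E_{23}=-\tfrac1{\sqrt2}(p_2-q_2),& [v_2,w_2]&=-E_{24}=-\tfrac1{\sqrt2}(q_1-p_1),
\end{aligned}
\]
so that
\begin{equation}\label{eq:two}
\sum_{i,j,k}Q([v_i,w_j],p_k)^2=4\cdot\tfrac12=2,\qquad \sum_{i,j,k}Q([v_i,w_j],q_k)^2=4\cdot\tfrac12=2 .
\end{equation}

\subsection{Scalar and Ricci curvature}

For $x_1,x_2,y,z>0$ let $(x_1,x_2,y,z)$ denote the invariant metric given by $x_1Q$ on $V_1$, $x_2Q$ on $V_2$, $yQ$ on $P$ and $zQ$ on $R$, with the modules mutually orthogonal. We also write $x_e$ for the scale on the module $e$. In \eqref{eq:scal}, a module $e$ contributes $\frac12\cdot6\cdot2\cdot\frac1{x_e}=\frac6{x_e}$ to the Killing term. For the other term, take the orthonormal vectors $v_i/\sqrt{x_1}$, $w_j/\sqrt{x_2}$, $p_k/\sqrt y$. By \eqref{eq:two}, the $P$-components of the brackets $[V_1,V_2]$ and $[V_2,V_1]$ together contribute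
\[
-\tfrac14\cdot2\cdot 2\cdot\frac{y}{x_1x_2}=-\frac y{x_1x_2},
\]
and by total skewness the $V_1$-components of the brackets of $V_2$ with $P$ give $-\frac{x_1}{x_2y}$, and the $V_2$-components of the brackets of $V_1$ with $P$ give $-\frac{x_2}{x_1y}$. The triple $(V_1,V_2,R)$ contributes the same with $z$ in place of $y$. Hence
\begin{equation}\label{eq:kappa}
\kappa=6\Bigl(\frac1{x_1}+\frac1{x_2}+\frac1y+\frac1z\Bigr)-\frac{x_1^2+x_2^2+y^2}{x_1x_2y}-\frac{x_1^2+x_2^2+z^2}{x_1x_2z}.
\end{equation}

The Ricci form is invariant, and the modules are irreducible, carry up to scale only one $T$-invariant symmetric form, and are pairwise inequivalent. By Schur's lemma $\rho=\rho_e\,g$ on each module $e$, with no mixed terms. Lemma~\ref{lem:homvar} with $h=g|_e$, that is, differentiation with respect to $\log x_e$, gives $2\rho_e=\langle\rho,g|_e\rangle=-x_e\,\partial\kappa/\partial x_e$. We write this as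
\begin{equation}\label{eq:beta}
2\rho_e=\frac{\beta_e}{x_e},\qquad \frac{\partial\kappa}{\partial x_e}=-\frac{\beta_e}{x_e^2},
\end{equation}
and differentiating \eqref{eq:kappa} we find
\begin{equation}\label{eq:ricci}
\begin{aligned}
\beta_{V_1}&=6+\frac{x_1^2-x_2^2-y^2}{x_2y}+\frac{x_1^2-x_2^2-z^2}{x_2z},&
\beta_P&=6+\frac{y^2-x_1^2-x_2^2}{x_1x_2},\\
\beta_{V_2}&=6+\frac{x_2^2-x_1^2-y^2}{x_1y}+\frac{x_2^2-x_1^2-z^2}{x_1z},&
\beta_R&=6+\frac{z^2-x_1^2-x_2^2}{x_1x_2}.
\end{aligned}
\end{equation}
(As a check, $(3,1,4,2)$ has $\beta_{V_1}=6$, $\beta_{V_2}=2$, $\beta_P=8$, $\beta_R=4$, so $2\rho=2g$: this is the K\"ahler--Einstein metric.)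

Since each module has dimension $2$, we have $\kappa=\sum_f2\rho_f$, and on the module $e$
\begin{equation}\label{eq:second}
2\rho-\kappa g=-\Bigl(\sum_{f\ne e}2\rho_f\Bigr)g .
\end{equation}
So for these metrics $\rho>0$ implies $2\rho-\kappa<0$. It remains to find two points of the positive orthant, the second at least as large as the first in every coordinate, such that all $\beta_e$ are positive at the first point and $\kappa$ is larger at the second.

\subsection{Moving two scales}\label{sec:slice}

This subsection explains how the example works; the proof in the next one does not depend on it.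

One scale is not enough. Each $\beta_e$ in \eqref{eq:ricci} is an increasing function of its own variable $x_e$. So if $\beta_e>0$ at $g$, then $\beta_e$ stays positive as $x_e$ grows, and by \eqref{eq:beta} enlarging the single module $e$ by any amount strictly lowers $\kappa$.

With two scales the situation changes. Suppose $x_1>x_2$. As a function of $y$,
\[
\beta_{V_1}=\frac{x_1^2-x_2^2}{x_2}\cdot\frac1y-\frac{y}{x_2}+(\text{terms without }y)
\]
is strictly decreasing and tends to $-\infty$, so enlarging $P$ can make $\beta_{V_1}$ negative. Enlarging $V_1$ then \emph{raises} $\kappa$, at least at first. In terms of \eqref{eq:kappa}, a large $z$ makes the penalty $-z/(x_1x_2)$ heavy. Enlarging $V_1$ relieves it but increases the penalty $-x_1/(x_2y)$, and enlarging $P$ relieves the latter. To keep the loss from enlarging $P$ small, and to make $\beta_{V_1}$ change sign early, one starts at a metric where $\beta_P$ and $\beta_{V_1}$ are positive but only just.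

Take $g=(22,3,10,63)$; the next subsection checks that all $\beta_e>0$ there. We fix $x_2=3$ and $z=63$ and go to the metric $(30,3,20,63)$ in two steps.

\emph{Step 1: $y$ from $10$ to $20$.} Only one scale moves and $\beta_P>0$ at $g$, so $\kappa$ decreases. At the end of this step
\[
\kappa(22,3,20,63)=\frac{6163}{2310}-\frac{893}{1320}-\frac{2231}{2079}=\frac{221868-56259-89240}{83160}=\frac{76369}{83160},
\]
about $0.918$, and now
\[
\beta_{V_1}=6+\frac{484-9-400}{60}+\frac{484-9-3969}{189}=6+\frac54-\frac{3494}{189}<0,
\]
since $3494>18\cdot189$.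

\emph{Step 2: $x_1$ from $22$ to $30$.} The number $\beta_{V_1}$ increases with $x_1$, but even at the end it equals
\[
6+\frac{900-9-400}{60}+\frac{900-9-3969}{189}=6+\frac{491}{60}-\frac{114}{7}<6+9-16<0 .
\]
So $\partial\kappa/\partial x_1>0$ on the whole step, and $\kappa$ increases throughout. The exact values of $\kappa$ at $g$ and at $(30,3,20,63)$, computed next, show that this gain exceeds the loss in Step 1.

\subsection{Proof of Theorem~\ref{thm:main}}

Let
\[
g=(22,\,3,\,10,\,63),\qquad \bar g=(30,\,3,\,20,\,63).
\]

\emph{The conditions on $g$.} By \eqref{eq:ricci},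
\[
\begin{aligned}
\beta_{V_1}&=6+\frac{484-9-100}{30}+\frac{484-9-3969}{189}=6+\frac{25}{2}-\frac{3494}{189}=\frac{6993-6988}{378}=\frac5{378},\\
\beta_{V_2}&=6+\frac{9-484-100}{220}+\frac{9-484-3969}{1386}=6-\frac{115}{44}-\frac{202}{63}=\frac{16632-7245-8888}{2772}=\frac{499}{2772},\\
\beta_P&=6+\frac{100-484-9}{66}=6-\frac{393}{66}=\frac1{22},\\
\beta_R&=6+\frac{3969-484-9}{66}=6+\frac{3476}{66}=\frac{176}3 .
\end{aligned}
\]
All four are positive, so $\rho>0$, and then $2\rho-\kappa<0$ by \eqref{eq:second}.

\emph{The comparison.} The scales of $\bar g$ are at least those of $g$, so $\bar g\ge g$, and $\bar g\in\mathcal M(g)$ by Lemma~\ref{lem:area}.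

\emph{The scalar curvatures.} By \eqref{eq:kappa},
\[
\begin{aligned}
\kappa&=6\cdot\frac{315+2310+693+110}{6930}-\frac{593}{660}-\frac{4462}{4158}
=\frac{3428}{1155}-\frac{593}{660}-\frac{2231}{2079}\\
&=\frac{123408-37359-44620}{41580}=\frac{41429}{41580}<1,\\[4pt]
\bar\kappa&=6\cdot\frac{42+420+63+20}{1260}-\frac{1309}{1800}-\frac{4878}{5670}
=\frac{109}{42}-\frac{1309}{1800}-\frac{271}{315}\\
&=\frac{32700-9163-10840}{12600}=\frac{12697}{12600}>1 .
\end{aligned}
\]
Both functions are constant, so $\bar\kappa>\kappa$ everywhere on $M$, and $g$ is not area-extremal. \qed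

\begin{remark}
By the K\"ahler case quoted in the introduction, $g$ is not a K\"ahler metric, although the flag manifold $M$ does carry K\"ahler metrics.
\end{remark}

\section{Open sets of counterexamples in all dimensions $n\ge8$}\label{sec:open}

\begin{proof}[Proof of Theorem~\ref{thm:open}]
\emph{Reduction to one pair.} It suffices to find, on some closed $n$-manifold, a pair $g,\bar g_0$ such that $\rho>0$ and $2\rho-\kappa<0$ for $g$, $\bar g_0\ge g$, and $\bar\kappa_0>\kappa$ everywhere. Indeed, put $\bar g=(1+\delta)\bar g_0$ with $\delta>0$. Then $\bar g>g$, and $\bar\kappa=\bar\kappa_0/(1+\delta)>\kappa$ everywhere if $\delta$ is small, by compactness. Fix such a $\delta$, and let $\mathcal U$ be the set of all metrics $g'$ that satisfy the four conditions $\rho>0$, $2\rho-\kappa<0$, $\bar g>g'$ and $\bar\kappa>\kappa_{g'}$, with this $\bar g$. It contains $g$. The four conditions are strict pointwise inequalities on a compact manifold, and $\rho$ and $\kappa$ depend continuously on the metric in the $C^2$-topology, so $\mathcal U$ is $C^2$-open. The last assertion of the theorem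 follows, since $\bar g\ge g'$ implies $\bar g\in\mathcal M(g')$ by Lemma~\ref{lem:area}.

\smallskip
\emph{$n=8$.} Take the pair of Theorem~\ref{thm:main}.

\smallskip
\emph{$n\ge10$.} Multiply both metrics of Theorem~\ref{thm:main} by the unit round sphere $S^p$, $p=n-8\ge2$. The Ricci form of $g$ becomes $\rho_M\oplus(p-1)g_{S^p}$, which is positive definite, and the scalar curvature becomes $\kappa_M+p(p-1)$, where $\kappa_M>0$. On $TM$ we have $2\rho_M<\kappa_M\,g<(\kappa_M+p(p-1))g$. On $TS^p$ we have $2(p-1)\le p(p-1)<\kappa_M+p(p-1)$, because $p\ge2$. The product metrics are still ordered, and the difference of the scalar curvatures is unchanged.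

\smallskip
\emph{$n=9$.} A circle factor would give a Ricci-flat direction, so instead of a product we use a circle bundle over $M$ with short fibers. Let $S=\{\exp\theta E_{12}\mid\theta\in\mathbb R\}\subset T$ and $N=SO(5)/S$, with complement $\mathfrak m'=\mathbb RE_{34}\oplus\mathfrak m$ of the Lie algebra of $S$. For $t>0$ and scales $x_1,x_2,y,z>0$ let $g_t$ be the $SO(5)$-invariant metric given on $\mathfrak m'$ by
\[
t^2Q|_{\mathbb RE_{34}}+x_1Q|_{V_1}+x_2Q|_{V_2}+yQ|_P+zQ|_R .
\]

\emph{Symmetry.} The group $T$ is abelian, so it acts on $N$ from the right by $xS\mapsto xa^{-1}S$. As the inner product above is $\mathrm{Ad}(T)$-invariant, $g_t$ is invariant under $SO(5)\times T$. The stabilizer of the base point consists of the pairs $(as,a)$ with $a\in T$, $s\in S$, and since $as\exp(X)a^{-1}S=\exp(\mathrm{Ad}(as)X)S$, it acts on $\mathfrak m'$ through $\mathrm{Ad}(T)$. Under $T$ the five summands of $\mathfrak m'$ are irreducible and pairwise inequivalent ($\mathbb RE_{34}$ being trivial), so as before $\rho$ is a multiple of $g_t$ on each summand, without mixed terms. We call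 these multiples $\rho_{\mathrm{fib}}$ on $\mathbb RE_{34}$ and $\rho_e(t)$ on $e$.

\emph{Scalar curvature.} We apply \eqref{eq:scal} on $N=SO(5)/S$. Compared with $M$ there is one new orthonormal vector $u=E_{34}/t$ and one new component, that along $E_{34}$, of the brackets of $\mathfrak m$. There are three new terms.
\begin{itemize}
\item The Killing term of $u$ is $-\frac12B(u,u)=3/t^2$.
\item The map $\operatorname{ad}E_{34}$ vanishes on $V_1$ and is a rotation by a right angle on $V_2$, $P$ and $R$. So $|[u,X]|^2=1/t^2$ for the six orthonormal basis vectors $X$ of $V_2\oplus P\oplus R$; with both orders of $u$ and $X$ this gives $-\frac14\cdot12\cdot\frac1{t^2}=-\frac3{t^2}$.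
\item For $X,Y\in\mathfrak m$ we have $Q([X,Y],E_{34})=Q([E_{34},X],Y)$, which vanishes if $X,Y$ lie in different modules or both in $V_1$, and equals $\pm1$ if $X,Y$ are the two $Q$-orthonormal basis vectors of $V_2$, $P$ or $R$. For the two $g_t$-orthonormal basis vectors of such a module $e$, the $E_{34}$-component of the bracket therefore has square norm $t^2/x_e^2$. With both orders this gives $-\frac14\cdot2\cdot t^2/x_e^2$.
\end{itemize}
The first two terms cancel, and with $s=x_2^{-2}+y^{-2}+z^{-2}$ we obtain
\[
\kappa_t=\kappa-\frac{t^2}2\,s,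
\]
where $\kappa$ is the function \eqref{eq:kappa}.

\emph{Ricci curvature.} By Lemma~\ref{lem:homvar}, applied to the restriction of $g_t$ to each summand, we get $\rho_{\mathrm{fib}}=-t^2\,\partial\kappa_t/\partial(t^2)=\frac{t^2}2s>0$ and
\[
2\rho_{V_1}(t)=2\rho_{V_1},\qquad 2\rho_e(t)=-x_e\frac{\partial\kappa_t}{\partial x_e}=2\rho_e-\frac{t^2}{x_e^2}\quad(e=V_2,P,R).
\]
Now let the scales be those of $g$ in Theorem~\ref{thm:main}. For small $t$ all these numbers are positive, so $\rho>0$. Since $\kappa_t=\rho_{\mathrm{fib}}+\sum_f2\rho_f(t)$, we have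
\[
\kappa_t-2\rho_e(t)=\rho_{\mathrm{fib}}+\sum_{f\ne e}2\rho_f(t)>0 .
\]
On the fiber summand, $2\rho_{\mathrm{fib}}<\kappa_t$ for small $t$, because $\rho_{\mathrm{fib}}\to0$ and $\kappa_t\to\kappa>0$ as $t\to0$. So $g_t$ satisfies both conditions for small $t$. Let $\bar g_t$ be defined with the same $t$ and the scales of $\bar g$. Then $\bar g_t\ge g_t$, and the difference of their scalar curvatures tends to $\bar\kappa-\kappa>0$ as $t\to0$. A small $t$ gives the required pair.
\end{proof}

\section{The local version holds}\label{sec:local}

The proof of Theorem~\ref{thm:local} makes the heuristic of the introduction quantitative: the first-order loss is at least a multiple of $\int|h|$, and the error terms are much smaller than $\int|h|$ if $h$ is $C^2$-small. Norms are taken with respect to $g$, and $\|h\|_{C^2}$ is the supremum of $|h|+|\nabla h|+|\nabla^2h|$, where $\nabla$ is the Levi-Civita connection of $g$.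

\begin{proof}[Proof of Theorem~\ref{thm:local}]
The hypotheses force $n\ge3$. By compactness there is $a>0$ such that $\rho(v,v)\ge a$ and $\kappa-2\rho(v,v)\ge a$ for all $g$-unit vectors $v$. Let $h=\bar g-g$.

\smallskip
\emph{The first-order loss.} We claim that at every point
\begin{equation}\label{eq:claim}
\langle\rho,h\rangle\ge\frac an|h| .
\end{equation}
Let $\lambda_1\le\dots\le\lambda_n$ be the $g$-eigenvalues of $h$, $(e_i)$ an orthonormal eigenbasis and $\rho_i=\rho(e_i,e_i)$, so that $\langle\rho,h\rangle=\sum_i\rho_i\lambda_i$ and $\sum_i\rho_i=\kappa$.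

If $\lambda_1\ge0$, then $\langle\rho,h\rangle\ge a\sum_i\lambda_i\ge a|h|$.

If $\lambda_1=-\mu<0$, then $0<\mu<1$, because $\bar g$ is positive definite. Lemma~\ref{lem:area} gives $(1-\mu)(1+\lambda_2)\ge1$, so $1+\lambda_2\ge\frac1{1-\mu}\ge1+\mu$ and $\lambda_i\ge\mu$ for $i\ge2$. Hence
\[
\begin{aligned}
\langle\rho,h\rangle&=-\rho_1\mu+\mu(\kappa-\rho_1)+\sum_{i\ge2}\rho_i(\lambda_i-\mu)
\ge a\mu+a\sum_{i\ge2}(\lambda_i-\mu)\\
&\ge\frac an\Bigl(n\mu+\sum_{i\ge2}(\lambda_i-\mu)\Bigr)=\frac an\Bigl(\mu+\sum_{i\ge2}\lambda_i\Bigr)=\frac an\sum_i|\lambda_i|\ge\frac an|h| .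
\end{aligned}
\]
The first inequality uses $\kappa-2\rho_1\ge a$ for the shrinking direction and $\rho_i\ge a$ for the others. This proves \eqref{eq:claim}.

\smallskip
\emph{The error term.} The Levi-Civita connection of $\bar g$ is $\nabla+A$ with
\[
A^k_{ij}=\tfrac12\bar g^{kl}(\nabla_ih_{jl}+\nabla_jh_{il}-\nabla_lh_{ij}),
\]
and
\[
\bar\kappa=\bar g^{ij}\bigl(\rho_{ij}+\nabla_kA^k_{ij}-\nabla_jA^k_{ik}+A^k_{kl}A^l_{ij}-A^k_{jl}A^l_{ik}\bigr).
\]
Assume $|h|\le\frac12$, and let $C$ denote constants that depend only on $(M,g)$. Indices are raised with $g$. Then $\bar g^{ij}=g^{ij}-h^{ij}+O(|h|^2)$ and $|\nabla\bar g^{-1}|\le C|\nabla h|$. So $|A|\le C|\nabla h|$, and the terms quadratic in $A$ contribute at most $C|\nabla h|^2$. In $\bar g^{ij}(\nabla_kA^k_{ij}-\nabla_jA^k_{ik})$ we replace every $\bar g^{-1}$, including the one inside $A$, by $g^{-1}$. This changes the expression by at most $C(|h||\nabla^2h|+|\nabla h|^2)$, and the result is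
\[
\bigl(\operatorname{div}\operatorname{div}h-\tfrac12\Delta\operatorname{tr}_gh\bigr)-\tfrac12\Delta\operatorname{tr}_gh .
\]
Together with $\bar g^{ij}\rho_{ij}=\kappa-\langle\rho,h\rangle+O(|h|^2)$ and \eqref{eq:var} this shows
\[
\bar\kappa=\kappa+D\kappa_g(h)+E,\qquad |E|\le C\bigl(|h|^2+|\nabla h|^2+|h|\,|\nabla^2h|\bigr).
\]

\smallskip
\emph{Integration.} Let $\|h\|_{C^2}<\varepsilon\le\frac12$, so that $|h|,|\nabla h|,|\nabla^2h|\le\varepsilon$. Of the three terms in the bound for $|E|$, the first and the third are at most $\varepsilon|h|$. The second has no factor $|h|$, but integration by parts provides one: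
\[
\int_M|\nabla h|^2\,dv_g=\int_M\langle h,\nabla^*\nabla h\rangle\,dv_g\le C\varepsilon\int_M|h|\,dv_g .
\]
Thus $\int_M|E|\,dv_g\le C'\varepsilon\int_M|h|\,dv_g$ with $C'$ depending only on $(M,g)$. The divergence terms in \eqref{eq:var} integrate to zero, so by \eqref{eq:claim}
\[
0\le\int_M(\bar\kappa-\kappa)\,dv_g=-\int_M\langle\rho,h\rangle\,dv_g+\int_ME\,dv_g\le\Bigl(-\frac an+C'\varepsilon\Bigr)\int_M|h|\,dv_g .
\]
If in addition $\varepsilon<a/(nC')$, the last factor in parentheses is negative, and $h=0$.
\end{proof}

Theorem~\ref{thm:local} applies to the metric $g$ of Theorem~\ref{thm:main}: there the failure of extremality is a global phenomenon, invisible to competitors $C^2$-close to $g$.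

\section{Necessity of the weak conditions for homogeneous metrics}\label{sec:necessary}

\begin{proof}[Proof of Theorem~\ref{thm:necessary}]
Let $G$ act transitively by isometries of $g$. The eigenvalues of $\rho$ with respect to $g$ are constant, and the eigendistributions are $G$-invariant. If either weak condition fails, we change $g$ along an eigendistribution. The resulting metrics $g_t$ are $G$-invariant, so their scalar curvatures are constant functions, and Lemma~\ref{lem:homvar} gives the derivative at $t=0$.

\smallskip
\emph{Suppose $\rho$ has an eigenvalue $r<0$,} with eigendistribution $E$. For $t\ge0$ put $g_t=g+t\,g|_E$. Then $g_t\ge g$, so $g_t\in\mathcal M(g)$, and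
\[
\tfrac{d}{dt}\Big|_{t=0}\kappa(g_t)=-\langle\rho,g|_E\rangle=-r\dim E>0 .
\]
So $\kappa(g_t)>\kappa$ everywhere for small $t>0$, and $g$ is not area-extremal.

\smallskip
\emph{Suppose $\rho\ge0$ but $\rho$ has an eigenvalue $r>\kappa/2$.} This eigenvalue has multiplicity one; otherwise, the other eigenvalues being nonnegative, $\kappa\ge2r>\kappa$. Let $E$ be its eigenline field. We shrink $E$ and enlarge its complement just enough to compensate: for $t\ge0$ let
\[
g_t=(1+t)^{-1}g|_E+(1+t)\,g|_{E^\perp}.
\]
The product of two eigenvalues of $g_t$ with respect to $g$, taken for two different vectors of an eigenbasis, is $1$ or $(1+t)^2$. So $g_t\in\mathcal M(g)$ by Lemma~\ref{lem:area}. At $t=0$ the derivative of $g_t$ is $-g|_E+g|_{E^\perp}$, and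
\[
\tfrac{d}{dt}\Big|_{t=0}\kappa(g_t)=r-(\kappa-r)=2r-\kappa>0 .
\]
Again $\kappa(g_t)>\kappa$ everywhere for small $t>0$, and $g$ is not area-extremal.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Besse} A. Besse, \emph{Einstein Manifolds}.
\bibitem{GS} S. Goette, U. Semmelmann, \emph{Scalar curvature estimates for compact symmetric spaces}, arXiv:math/0010199 (2000).
\end{thebibliography}

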